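# Eccentricity and maximal degree in the flip-graph of a convex polygon

## The values of $k$ for which eccentricity $n-3+k$ means maximal degree $n-3-k$

Let $\pi$ be a convex polygon with $n\ge5$ vertices. For a triangulation $T$ of $\pi$ let $\Delta(T)$ be the largest number of interior edges of $T$ at one vertex, put $k(T)=n-3-\Delta(T)$, and let $\mathrm{ecc}(T)$ be the largest number of flips needed to go from $T$ to some triangulation of $\pi$ by a shortest path.

**Theorem 1.** Let $n\ge 5$. The set of $k\in\{0,\dots,n-5\}$ such that, for every triangulation $T$ of $\pi$,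
$$\mathrm{ecc}(T)=n-3+k\iff \Delta(T)=n-3-k ,$$
is
$$\{0\}\ \ (n=5),\qquad \{0,1\}\ \ (n=6),\qquad \Big\{0,1,\dots,\Big\lfloor\frac n2\Big\rfloor-3\Big\}\ \ (n\ge7).$$

**Theorem 2.** Let $n\ge6$.

(a) Every triangulation satisfies $\mathrm{ecc}(T)\ge n-3+\min\{k(T),\lfloor n/2\rfloor-2\}$, with equality whenever $k(T)\le\lfloor n/2\rfloor-2$.

(b) For $n\ge7$, the minimum of $\mathrm{ecc}(T)$ over all $T$ with $k(T)>n/2-2$ is exactly $n-3+\lfloor n/2\rfloor-2$. It is attained with $k(T)=\lfloor n/2\rfloor-1$.

(c) For $n\ge7$, the implication "$\Delta(T)=n-3-k\Rightarrow\mathrm{ecc}(T)=n-3+k$" holds for all $T$ if and only if $k\le\lfloor n/2\rfloor-2$. For $k=\lfloor n/2\rfloor-2$ only the converse implication fails.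

Why should eccentricity be tied to degree at all? If $T$ has a vertex $a$ with many interior edges, then $T$ is close to the fan at $a$, and one can travel anywhere through that fan. So a large $\Delta(T)$ makes $\mathrm{ecc}(T)$ small. The question, posed in Lionel Pournin, "Eccentricities in the flip-graphs of convex polygons", arXiv:1706.06456 (2017), is for which $k$ the link is perfect: the eccentricity $n-3+k$ occurs for the triangulations of maximal degree $n-3-k$ and for no others. One known result is used as a black box throughout.

**Fact 3.** If $\Delta(T)=n-3-k$ with $k\le n/2-2$, then $\mathrm{ecc}(T)=n-3+k$.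

Part (c) of Theorem 2 says in particular that the range of $k$ in Fact 3 cannot be extended. Everything else is proved below.

## Triangulations, flips, degrees and ears

We recall the definitions. An edge on $\pi$ is a pair of vertices of $\pi$. Two edges cross when their convex hulls have non-disjoint interiors. A triangulation is a maximal set of pairwise non-crossing edges. It contains all $n$ boundary edges of $\pi$, and exactly $n-3$ other edges, called interior edges. It cuts $\pi$ into $n-2$ triangles. A boundary edge lies in exactly one of them ("the triangle on $e$"), an interior edge in exactly two. These two triangles form a convex quadrilateral, and replacing the interior edge by the other diagonal of that quadrilateral is a flip. Triangulations are adjacent in the flip-graph when they differ by one flip; $d$ is the distance. All this makes sense for any $N$-gon with $N\ge3$; a triangle has one triangulation, without interior edges.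

**Definition.** The degree $\deg_T(v)$ is the number of interior edges of $T$ at $v$. An ear of $T$ is a vertex of degree $0$. The neighbors of $v$ on the polygon are the two vertices joined to it by boundary edges. The fan at $a$ is the triangulation in which $a$ has degree $n-3$.

For instance, in a hexagon $1,2,\dots,6$ the triangulation $\{13,35,51\}$ (we list interior edges only) has degrees $2,0,2,0,2,0$; its ears are $2,4,6$. If $N\ge4$ and $p$ is an ear with neighbors $p^-,p^+$, then the triangle at $p$ is $p^-pp^+$ and $p^-p^+$ is an interior edge; we say that $p$ is an ear over $p^-p^+$, and that $p^-p^+$ cuts off $p$.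

**Lemma 4.** Let $T$ be a triangulation of an $N$-gon, $N\ge4$.

(a) Two vertices adjacent on the polygon are not both ears. Hence $T$ has at most $N/2$ ears.

(b) $T$ has at least two ears.

(c) Each side of an interior edge of $T$ contains an ear of $T$ that is not an endpoint of that edge.

*Proof.* (a) If $p$ is an ear, then $p^-p^+$ is interior, so $p^-$ and $p^+$ have degree at least $1$. (b) There are $N-2$ triangles and $N$ boundary edges, and a triangle contains at most two boundary edges because $N\ge4$. So at least two triangles contain two boundary edges each, and the common vertex of these two edges is an ear. (c) Let $\varepsilon$ be the interior edge and consider the polygon on one side of it, with $\varepsilon$ as a side. If it is a triangle, its third vertex is an ear of $T$. Otherwise its triangulation has two ears by (b); the endpoints of $\varepsilon$ are adjacent on it, so by (a) some ear is not an endpoint of $\varepsilon$, and it is an ear of $T$. $\square$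

Consequently $\Delta(T)\ge2$ when $n\ge5$: the degrees sum to $2(n-3)$, at most $n-2$ of them are non-zero, and $2(n-3)>n-2$. So $0\le k(T)\le n-5$, which explains the range of $k$.

Finally, a flip introduces one edge. So $d(T,T')$ is at least the number of interior edges of $T'$ that are not in $T$.

## Going through a fan, and the polygons with 5, 6 and 7 vertices

**Lemma 5.** For triangulations $T,T'$ of an $N$-gon, $N\ge 3$, and any vertex $a$,
$$d(T,T')\le 2(N-3)-\deg_T(a)-\deg_{T'}(a). \tag{1}$$
In particular $\mathrm{ecc}(T)\le n-3+k(T)$ for triangulations of $\pi$.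

*Proof.* If $\deg_T(a)<N-3$, some triangle $apq$ of $T$ has $pq$ interior, since otherwise $T$ is the fan at $a$. Let $z$ be the apex of the triangle on the other side of $pq$. Flipping $pq$ introduces $az$ and raises $\deg(a)$ by one. So $T$ reaches the fan at $a$ in $N-3-\deg_T(a)$ flips, likewise $T'$, and the two paths combine. For the last claim choose $a$ of degree $\Delta(T)$ and drop $\deg_{T'}(a)$. $\square$

**The pentagon.** Every triangulation is a fan. From the fan $\{13,14\}$ at $1$, flipping $13$ gives $\{14,24\}$ and flipping $14$ gives $\{13,35\}$. The flip-graph is a $5$-cycle, all eccentricities are $2$, and $k=0$ is the only value.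

**The hexagon.** The fan at $1$ has eccentricity $3$: the bound (1) gives at most $3$, and a triangulation in which $1$ is an ear shares no interior edge with the fan. Now take $T=\{13,35,51\}$, with $k(T)=1$, and $T'=\{24,46,62\}$. They share no edge, so $d(T,T')\ge3$. If the distance were $3$, every flip on a shortest path would introduce an edge of $T'$. But flipping $13$ introduces $25$, and by symmetry the first flip always introduces one of $25$, $41$, $63$, none of which is in $T'$. So $d(T,T')\ge4$, and (1) at $a=1$ gives $d(T,T')\le 6-2=4$. Similarly $T=\{13,36,46\}$ has the possible first new edges $26$, $14$, $35$, and none is in $T'=\{24,15,25\}$, which shares no edge with $T$. So here too the distance is at least $4$, and (1) at vertex $3$ gives $4$.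

**The heptagon.** Name the vertices cyclically $a,b,q_1,q_2,c,p_2,p_1$ and let
$$T=\{bq_2,\ bc,\ ac,\ ap_2\}.$$
Then $\deg a=\deg b=2$ and $\Delta(T)=2$, so $k(T)=2$. Lemma 5 says $\mathrm{ecc}(T)\le6$, but more is true: in any triangulation $T'$ the adjacent vertices $a,b$ are not both ears, so one of them, say $x$, has $\deg_{T'}(x)\ge1$, and (1) at $x$ gives $d(T,T')\le 8-2-1=5$. On the other hand the four possible first flips, of $bq_2,bc,ac,ap_2$, introduce respectively $q_1c$, $aq_2$, $bp_2$, $p_1c$. None of these edges is in
$$T'=\{q_2p_2,\ q_1p_2,\ q_1p_1,\ aq_1\},$$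
and $T'$ shares no edge with $T$. After the first flip four edges of $T'$ are still missing, so $d(T,T')\ge5$. Hence $\mathrm{ecc}(T)=5$.

This one triangulation spoils two values of $k$. For $k=2$: $\Delta(T)=2=n-3-k$, but $\mathrm{ecc}(T)=5\ne6$. For $k=1$: $\mathrm{ecc}(T)=5=n-3+k$, but $\Delta(T)=2\ne3$. Theorem 1 indeed gives $\{0\}$ for $n=7$.

## Two adjacent vertices of maximal degree

The heptagon generalizes at once, and gives all the counterexamples we need.

**Lemma 6.** Let $n\ge7$ and $2\le D\le\lfloor\frac{n-3}2\rfloor$. There is a triangulation $T$ of the $n$-gon with $\Delta(T)=D$ having two vertices $a,b$ of degree $D$ that are adjacent on $\pi$. Every such $T$ has $\mathrm{ecc}(T)\le n-3+k(T)-1$.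

*Proof.* **Step 1: a $(2D+3)$-gon.** Take a polygon with cyclic vertices $a,b,q_1,\dots,q_D,c,p_D,\dots,p_1$. Join $b$ to $q_2,\dots,q_D,c$ and $a$ to $p_2,\dots,p_D,c$. These are $2D=(2D+3)-3$ pairwise non-crossing interior edges, so we have a triangulation. Here $\deg a=\deg b=D$, $\deg c=2$, $\deg q_1=0$, $\deg q_2=1$, and all other degrees are at most $1$.

**Step 2: adding the remaining vertices without creating large degrees.** There are $n-2D-3\ge0$ vertices $r_1,r_2,\dots$ to add. Attach them one at a time as ears: $r_1$ over $q_1q_2$, then $r_2$ over $q_1r_1$, then $r_{j+1}$ over $r_{j-1}r_j$ for $j\ge2$. Each of these edges is a boundary edge when it is used, and attaching turns it into an interior edge. So $q_1$ gains at most the edges $q_1q_2$ and $q_1r_1$, $q_2$ gains at most $q_1q_2$, $r_1$ gets at most $q_1r_1,r_1r_2$, and $r_j$ with $j\ge2$ gets at most $r_{j-1}r_j,r_jr_{j+1}$. All these degrees stay at most $2\le D$, the other degrees do not change, and $ab$ remains a boundary edge. So $\Delta(T)=D$.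

**Step 3: the bound.** Let $T'$ be any triangulation. By Lemma 4(a) some $x\in\{a,b\}$ has $\deg_{T'}(x)\ge1$. By (1) at $x$, $d(T,T')\le2(n-3)-D-1=n-3+k(T)-1$. $\square$

## Reducing both theorems to one lower bound

Lemma 6 shows where the link between $\Delta$ and eccentricity breaks. What must be excluded is that it breaks earlier: that some $T$ with very small degrees has a small eccentricity. The following statement excludes this; the rest of the notes after this section proves it.

**Theorem 7.** (a) If $n\ge6$ is even and $\Delta(T)\le n/2-1$, there is a triangulation $T'$ sharing no interior edge with $T$ and with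
$$d(T,T')\ge\frac{3n}2-5=n-3+\Big(\frac n2-2\Big).$$
(b) If $n\ge7$ is odd and $\Delta(T)\le\frac{n-3}2$, then $\mathrm{ecc}(T)\ge\frac{3n-11}2=n-3+\frac{n-5}2$.

**Corollary 8.** If $n\ge6$ and $k(T)>n/2-2$, then $\mathrm{ecc}(T)\ge n-3+\lfloor n/2\rfloor-2$.

*Proof.* For $n$ even, $k(T)\ge n/2-1$, so $\Delta(T)\le n/2-2$ and (a) applies. For $n$ odd, $k(T)\ge\frac{n-3}2$, so $\Delta(T)\le\frac{n-3}2$ and (b) applies, with $\frac{n-5}2=\lfloor n/2\rfloor-2$. (For $n=6$ the case is void, since $k(T)\le1$.) $\square$

*Proof of Theorem 1 from Corollary 8.* For $n=5$ the only $k$ is $0$, all triangulations have $\Delta=2$ and eccentricity $2=n-3$; the set is $\{0\}$. For $n=6$ we have $k\in\{0,1\}$ and $1\le n/2-2$, so by Fact 3 every $T$ has $\mathrm{ecc}(T)=3+k(T)$; the set is $\{0,1\}$. Let $n\ge7$.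

**Step 1: for $k\le\lfloor n/2\rfloor-3$ the equivalence holds.** If $\Delta(T)=n-3-k$, Fact 3 gives $\mathrm{ecc}(T)=n-3+k$. Conversely let $\mathrm{ecc}(T)=n-3+k$. If $k(T)>n/2-2$, Corollary 8 gives $\mathrm{ecc}(T)\ge n-3+\lfloor n/2\rfloor-2>n-3+k$, a contradiction. So $k(T)\le n/2-2$, Fact 3 gives $\mathrm{ecc}(T)=n-3+k(T)$, and $k(T)=k$.

**Step 2: for $k=\lfloor n/2\rfloor-2$ it fails.** Take $T$ from Lemma 6 with $D=\lfloor\frac{n-3}2\rfloor\ge2$. Then $k(T)=\lceil\frac{n-3}2\rceil=\lfloor\frac n2\rfloor-1>\frac n2-2$. Lemma 6 gives $\mathrm{ecc}(T)\le n-3+\lfloor n/2\rfloor-2$ and Corollary 8 gives the opposite inequality. So $\mathrm{ecc}(T)=n-3+k$, whereas $k(T)=k+1$, that is, $\Delta(T)=n-4-k$.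

**Step 3: for $\lfloor n/2\rfloor-1\le k\le n-5$ it fails.** Put $D=n-3-k$. Then $2\le D\le n-2-\lfloor n/2\rfloor=\lfloor\frac{n-3}2\rfloor$. Lemma 6 gives $T$ with $\Delta(T)=n-3-k$ and $\mathrm{ecc}(T)\le n-3+k-1$. $\square$

*Proof of Theorem 2 from Corollary 8.* (a) If $k(T)\le\lfloor n/2\rfloor-2$, Fact 3 gives $\mathrm{ecc}(T)=n-3+k(T)$. Otherwise $k(T)\ge\lfloor n/2\rfloor-1>n/2-2$ and Corollary 8 applies. (b) Corollary 8 is the lower bound, and the triangulation in Step 2 attains it with $k(T)=\lfloor n/2\rfloor-1$. (c) For $k\le\lfloor n/2\rfloor-2$ the implication is Fact 3; for larger $k$ it fails by Step 3. At $k=\lfloor n/2\rfloor-2$ it holds, and the failure in Step 2 is a failure of the converse. $\square$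

So Theorem 7 is what remains. The counting used for the heptagon, "no common edge and a bad first flip", gives $n-2$ and nothing more. With
$$f(n)=n-3+\lfloor n/2\rfloor-2,\qquad f(6),f(7),f(8),f(9),f(10)=4,5,7,8,10,$$
this is enough for $n=6,7$ and already short by one for $n=8$. We need an induction on $n$.

## Contracting one boundary edge

**Definition.** Let $e=pq$ be a boundary edge of an $N$-gon, $N\ge4$, and $T$ a triangulation. The contraction $T/e$ is obtained by identifying $p$ and $q$: the triangle $pqr$ of $T$ on $e$ collapses, and $pr,qr$ become one edge. A flip is incident to $e$ when $e$ is a side of its quadrilateral, that is, when the flip changes the triangle on $e$.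

For example, contracting $12$ in the hexagon triangulation $\{13,35,51\}$ collapses the triangle $123$ and gives a pentagon $\bar1,3,4,5,6$ with interior edges $35$ and $\bar15$; the edge $13$ has become the boundary edge $\bar13$.

**Lemma 9.** (a) $T/e$ is a triangulation of an $(N-1)$-gon. A flip incident to $e$ does not change the contraction; any other flip becomes a flip of the contraction.

(b) A path of length $\lambda$ from $T$ to $T'$ with $\theta$ flips incident to $e$ satisfies $\lambda\ge\theta+d(T/e,T'/e)$.

(c) The degree of a vertex other than $p,q$ does not increase under contraction. If $p$ is an ear of $T$, then $T/e$ is $T$ with $p$ deleted (the merged vertex playing the role of $q$), and no degree increases.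

*Proof.* (a) Non-crossing edges stay non-crossing when two consecutive vertices are identified. Of the $2N-3$ edges of $T$, one collapses. Two others become equal only if they are $xp$ and $xq$ for some $x$; then $pqx$ is a triangle of $T$, since no edge can enter it, so $x=r$. Thus $2N-5=2(N-1)-3$ distinct edges remain, including all boundary edges, and this is a triangulation. Now consider a flip in a quadrilateral $Q$. If $e=pq$ is a side of $Q$, and the other vertices are $g,h$, then before and after the flip $Q$ contracts to the same triangle on the merged vertex, $g$ and $h$, and nothing else changes. If $e$ is not a side of $Q$, then $p,q$ are not both vertices of $Q$, because the boundary edge $e$ cannot be a diagonal of $Q$. So $Q$ contracts to a quadrilateral and the flip to a flip in it.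

(b) By (a) the path contracts to a walk with $\lambda-\theta$ flips.

(c) An interior edge of $T/e$ at $x\ne p,q$ is the image of an interior edge of $T$ at $x$, since boundary edges go to boundary edges. If $p$ is an ear with other neighbor $p'$, the triangle $pqp'$ collapses, $pp'$ and $qp'$ merge, and what is left is $T$ without $p$. $\square$

Here is the induction one would try first. Contract an edge $e$ of $T$, choose by induction a triangulation $U'$ far from $T/e$, and un-contract $U'$ to some $T'$ with $T'/e=U'$ whose triangle on $e$ differs from that of $T$. At least one flip is incident to $e$, so the distance gains at least $1$. From even $n-1$ to odd $n$ this is exactly the gain $f(n)-f(n-1)=1$ that is wanted, and we shall do it for Theorem 7(b). From odd to even, $f$ jumps by $2$, so two flips must be incident to one edge.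

To force a second flip it is natural to use a vertex $v$ with neighbors $u,w$ that has at least two interior edges in $T$, and to make $v$ an ear of $T'$. The flip that creates $uw$ removes the last interior edge $vx$ and is incident to $uv$. If the triangle on $uv$ in $T$ is $uvz_1$ with $z_1\ne x$, an earlier flip was incident to $uv$ as well. But $x$ depends on the path. Take the pentagon, $T=\{13,14\}$, $v=1$, $u=5$, $w=2$, so that the triangle on $51$ is $514$. On the path
$$\{13,14\}\to\{14,24\}\to\{24,25\}$$
the last interior edge at $1$ is $14$, and only the second flip is incident to $51$, while both are incident to $12$. On the path $\{13,14\}\to\{13,35\}\to\{25,35\}$ it is the other way round. We must name the edge to contract before we know the geodesic, and this is where the one-edge argument stops.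

## Contracting the two edges at a vertex

The example also shows the remedy. The flip that makes $v$ an ear is incident to both $uv$ and $vw$, and since $z_1\ne z_2$ at least one of these edges gets a second flip. So we prepare $T'$ for both possibilities: we contract both edges, the one with two flips first, and arrange that the other contributes one more. The gain is $3$ for two vertices, which is $f(n)-f(n-2)$.

**Lemma 10.** Let $n\ge6$, let $T$ be a triangulation of $\pi$, $v$ a vertex with $\deg_T(v)\ge2$, and $u,w$ its neighbors on $\pi$. Assume that $u,w$ are not both ears, or that $\deg_T(v)=2$. Let $U$ be the triangulation of an $(n-2)$-gon obtained by contracting $uv$ and $vw$, with $u,v,w$ merged into $\bar u$. If $U'$ is a triangulation of this $(n-2)$-gon sharing no interior edge with $U$, then there is a triangulation $T'$ of $\pi$ sharing no interior edge with $T$ with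
$$d(T,T')\ge d(U,U')+3. \tag{2}$$
Moreover
$$\deg_U(\bar u)\le\deg_T(u)+\deg_T(v)+\deg_T(w)-2, \tag{3}$$
and $\deg_U(x)\le\deg_T(x)$ for every other vertex $x$.

*Proof.* Let $uvz_1$ and $vwz_2$ be the triangles of $T$ on $uv$ and $vw$. As $v$ is not an ear, $uvw$ is not a triangle of $T$, so $z_1,z_2\notin\{u,v,w\}$. If $z_1=z_2$, the two triangles would share the edge $vz_1$ and $v$ would have degree $1$; so $z_1\ne z_2$. Let $u^-,w^+$ be the other neighbors of $u,w$ on $\pi$. As $n\ge6$, the vertices $u^-,u,v,w,w^+$ are distinct, and $u^-,w^+$ are the neighbors of $\bar u$ on the $(n-2)$-gon.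

**Step 1: choosing where to split $\bar u$.** We want a vertex $z\notin\{z_1,z_2\}$ joined to $\bar u$ by an edge of $U'$, boundary edges being allowed. If $\{u^-,w^+\}\ne\{z_1,z_2\}$, one of $u^-,w^+$ is not in $\{z_1,z_2\}$; take it as $z$. Suppose now $\{u^-,w^+\}=\{z_1,z_2\}$. Going around $v$ from $u$ to $w$, the first interior edge of $T$ is $vz_1$ and the last is $vz_2$, so $z_1=u^-$ and $z_2=w^+$. The triangles $uvu^-$ and $vww^+$ show that $u$ and $w$ are both ears. By hypothesis $\deg_T(v)=2$, so $vu^-w^+$ is a triangle of $T$, and $u^-w^+\in U$. This edge is interior in the $(n-2)$-gon because $n-2\ge4$, so $u^-w^+\notin U'$. Hence $\bar u$ is not an ear of $U'$, and there is an interior edge $\bar uz\in U'$, with $z\ne u^-,w^+$, that is, $z\notin\{z_1,z_2\}$.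

**Step 2: building $T'$.** Split $\bar u$ into $u$ and $w$ at $z$: among the edges $\bar ux$ of $U'$, in their order from $u^-$ to $w^+$, those from $u^-$ to $z$ become $ux$ and those from $z$ to $w^+$ become $wx$ (so $z$ is joined to both); add $uw$. This is a triangulation $A$ of the polygon $\pi$ minus $v$, in which $uw$ is a boundary edge, the triangle on $uw$ is $uwz$, and $A/uw=U'$. Let $T'$ be $A$ together with $v$ as an ear over $uw$.

**Step 3: $T$ and $T'$ share no interior edge.** First, $uw\notin T$, since $v$ is not an ear of $T$. Let $\varepsilon\ne uw$ be an interior edge of $\pi$ in $T\cap T'$. As $v$ is an ear of $T'$, $v\notin\varepsilon$, so $\varepsilon$ contains at most one of $u,v,w$ and does not collapse. Its image lies in $U\cap U'$, hence is a boundary edge of the $(n-2)$-gon. If $\varepsilon$ avoided $u$ and $w$, it would be a boundary edge of $\pi$. So its image is $\bar uu^-$ or $\bar uw^+$, and as $\varepsilon$ is not a boundary edge of $\pi$, $\varepsilon\in\{wu^-,uw^+\}$. If $wu^-\in T$, all interior edges of $T$ at $v$ lie in the quadrilateral $u^-uvw$, so $\deg_T(v)\le1$; likewise if $uw^+\in T$. This is a contradiction.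

**Step 4: two flips on one of the edges $uv$, $vw$.** Take a geodesic from $T$ to $T'$ and its last flip introducing $uw$. After it $v$ is an ear, and all interior edges at $v$ cross $uw$. So just before it $v$ has exactly one interior edge $vx$, with triangles $uvx$ and $vwx$, and the flip, in the quadrilateral $uvwx$, is incident to both $uv$ and $vw$. As $z_1\ne z_2$, we have $x\ne z_1$ or $x\ne z_2$. If $x\ne z_1$, the triangle on $uv$ changed from $uvz_1$ to $uvx$ earlier, so an earlier flip was incident to $uv$. If $x\ne z_2$, an earlier flip was incident to $vw$.

**Step 5: a third flip.** Let $x\ne z_1$. By Lemma 9(b), $d(T,T')\ge2+d(T/uv,T'/uv)$, and $T'/uv=A$ by Lemma 9(c), the merged vertex being called $u$. The triangle of $T/uv$ on the boundary edge $uw$ is the image $uwz_2$ of $vwz_2$, and that of $A$ is $uwz$, with $z\ne z_2$. So every path from $T/uv$ to $A$ has a flip incident to $uw$, and Lemma 9(b) gives $d(T/uv,A)\ge1+d(U,U')$. Let now $x\ne z_2$. In the same way $d(T,T')\ge2+d(T/vw,T'/vw)$ and $T'/vw=A$, the merged vertex being called $w$. The triangle of $T/vw$ on $uw$ is $uwz_1$, that of $A$ is $uwz$, and $z\ne z_1$,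 so $d(T/vw,A)\ge1+d(U,U')$. In both cases (2) follows.

**Step 6: degrees.** No interior edge of $T$ joins two of $u,v,w$, so $\deg_T(u)+\deg_T(v)+\deg_T(w)$ is the number of interior edges of $T$ meeting $\{u,v,w\}$. Consider those going to $z_1$. One is $vz_1$, and it has the same image $\bar uz_1$ as $uz_1$. If $uz_1$ is interior, at least two counted edges give one edge of $U$. If $uz_1$ is a boundary edge, then $\bar uz_1$ is one too, and does not count in $\deg_U(\bar u)$. Either way at least $1$ is lost. The same holds for $z_2\ne z_1$, with $vz_2$ and $wz_2$. This proves (3). The last claim is Lemma 9(c) applied twice. $\square$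

The condition on ears is what Step 1 needs. If $u,w$ are both ears and $\deg_T(v)\ge3$, then $\{z_1,z_2\}=\{u^-,w^+\}$, and $U'$ may have $\bar u$ as an ear; the only vertices joined to $\bar u$ are then $z_1$ and $z_2$, and one of the two cases of Step 5 loses its third flip.

## The induction

To use Lemma 10 in an induction we must stay within the hypothesis $\Delta\le n/2-1$, which becomes $\Delta(U)\le\frac{n-2}2-1=\frac n2-2$. By (3), this requires a vertex $v$ where the three degrees have a small sum. The following lemma provides it; its proof fills the last section.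

**Lemma 11.** Let $m\ge8$ be even and let $T$ be a triangulation of an $m$-gon with $\Delta(T)\le m/2-2$. Then there is a vertex $v$, with neighbors $u,w$ on the polygon, such that $\deg(v)\ge2$; $\deg(v)=2$ or $u,w$ are not both ears; and $\deg(u)+\deg(v)+\deg(w)\le m/2$.

For example, in the octagon $1,\dots,8$ let $T=\{28,38,37,47,46\}$, with $\Delta(T)=2$ and ears $1,5$. The vertex $v=8$ has $\deg(7)+\deg(8)+\deg(1)=2+2+0=4$. Merging $7,8,1$ into $\bar u$ gives $U=\{\bar u3,\bar u4,46\}$ on the hexagon $\bar u,2,3,4,5,6$, with $\deg_U(\bar u)=2=2+2+0-2$, as (3) allows.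

*Proof of Theorem 7(a) from Lemmas 10 and 11.* Induction on even $n\ge6$.

**Step 1: the case $\Delta(T)=n/2-1$, from Fact 3.** Here $k(T)=n/2-2$, and Fact 3 gives $T'$ with $d(T,T')=\frac{3n}2-5$. We must check that $T$ and $T'$ share no interior edge. Let $\deg_T(a)=n/2-1$. By (1),
$$d(T,T')\le2(n-3)-\Big(\frac n2-1\Big)-\deg_{T'}(a)=\frac{3n}2-5-\deg_{T'}(a),$$
so $\deg_{T'}(a)=0$. Suppose $T,T'$ share an interior edge $\varepsilon$. Then $a\notin\varepsilon$. The edge $\varepsilon$ cuts $\pi$ into polygons with $n_1$ vertices (containing $a$) and $n_2$ vertices, $n_1+n_2=n+2$. Since $\deg_T(a)>0$, $n_1\ge4$. As $a\notin\varepsilon$, all interior edges of $T$ at $a$ are interior edges of the first part. Using (1) at $a$ in the first part, and without the degree terms in the second,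
$$d(T,T')\le2(n_1-3)-\deg_T(a)+2(n_2-3)=2n-8-\Big(\frac n2-1\Big)=\frac{3n}2-7,$$
a contradiction.

**Step 2: the case $\Delta(T)\le n/2-2$, by induction.** We know $\Delta(T)\ge2$, so $n\ge8$; in particular $n=6$ is covered by Step 1. Take $v$ from Lemma 11 with $m=n$. It satisfies the hypotheses of Lemma 10, which gives $U$ on $n-2\ge6$ vertices. By (3), $\deg_U(\bar u)\le\frac n2-2$, and the other degrees are at most $\Delta(T)\le\frac n2-2$. So $\Delta(U)\le\frac{n-2}2-1$. By induction there is $U'$ sharing no interior edge with $U$ and with $d(U,U')\ge\frac{3(n-2)}2-5$. Lemma 10 gives $T'$ sharing no interior edge with $T$, and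
$$d(T,T')\ge\frac{3(n-2)}2-5+3=\frac{3n}2-5.\qquad\square$$

*Proof of Theorem 7(b) from (a).* One contraction with one incident flip is enough. Let $v$ be an ear of $T$ with neighbors $u,w$, and let $u^-$ be the other neighbor of $u$. By Lemma 9(c), $S=T/uv$ is $T$ with $v$ deleted. It has $n-1\ge6$ vertices, an even number, and $\Delta(S)\le\frac{n-3}2=\frac{n-1}2-1$. By (a) there is $A$ with $d(S,A)\ge\frac{3(n-1)}2-5$. Let $T'$ be obtained from $A$ by giving $v$ all interior edges of the merged vertex and adding $u$ as an ear over $u^-v$. Then $T'/uv=A$. The triangle of $T'$ on $uv$ is $uvu^-$, that of $T$ is $uvw$, and $u^-\ne w$. So at least one flip is incident to $uv$, and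
$$d(T,T')\ge1+\frac{3(n-1)}2-5=\frac{3n-11}2.\qquad\square$$

## A vertex with a small degree sum

Averaging comes close to Lemma 11. The sum of $\deg(u)+\deg(v)+\deg(w)$ over all $v$ is $3\cdot2(m-3)$, so the average is below $6$, and some triple has sum at most $5\le m/2$ as soon as $m\ge10$. But averaging says nothing about the middle vertex, and Lemma 10 needs $\deg(v)\ge2$: in the octagon above, the triple centered at the ear $1$ has sum $2+0+1=3$ and is useless. So we look at the structure near the ears.

*Proof of Lemma 11.* Suppose there is no such vertex.

**Step 1: three consequences of the assumption.** Each will be used several times.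

(α) *No vertex of degree $2$ has an ear as neighbor on the polygon.* Otherwise the sum at this vertex is at most $0+2+\Delta(T)\le m/2$.

(β) *If $\deg(v)\ge2$ and $u,w$ are not both ears, then $\deg(u)+\deg(v)+\deg(w)\ge m/2+1$.* This is the negation of the lemma at $v$.

(D) *If $pp'$ and $qq'$ are disjoint boundary edges, then $\deg p+\deg p'+\deg q+\deg q'\le m$, and equality implies that every interior edge of $T$ has an end among $p,p',q,q'$.* Indeed, the sum is the number of interior edges meeting the four vertices plus the number of interior edges with both ends among them. The first number is at most $m-3$. The second is at most $3$: the edges of $T$ among the four vertices are at most the four sides and one diagonal of their quadrilateral, and two of the sides are the boundary edges $pp',qq'$. Equality forces the first number to be $m-3$.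

**Step 2: deleting the ears.** We look at the ears that appear after the ears of $T$ are gone. Let $T^*$ be $T$ with all ears deleted, a triangulation of an $m^*$-gon, the $T^*$-polygon. By Lemma 4(a), $m^*\ge m/2\ge4$. The sides of the $T^*$-polygon are boundary edges of the $m$-gon or interior edges of $T$ that cut off an ear of $T$. By Lemma 4(b), $T^*$ has at least two ears. Let $x$ be one. All interior edges of $T$ at $x$ are sides of the $T^*$-polygon, so $\deg x$ is the number of sides at $x$ that cut off an ear of $T$. It is not $0$, since $x$ was not deleted. It is not $2$: both neighbors of $x$ on the $m$-gon would be ears, against (α). So exactly one side $xu$ cuts off an ear $v$ of $T$ (with neighbors $u,x$), and the other $T^*$-neighbor $x^+$ of $x$ is its neighbor on the $m$-gon. Since $m^*\ge4$, $ux^+$ is an interior edge of $T^*$, hence of $T$. So $u$ has the interior edges $ux,ux^+$, and since its neighbor $v$ is an ear, (α) gives $\deg u\ge3$.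

**Step 3: following the fan at $u$ to its end.** We find a boundary edge $yy^+$ with a large degree sum. Label the $m$-gon cyclically
$$u,\ y_1=v,\ y_2=x,\ y_3=x^+,\ \dots,\ y_{m-1}.$$
Let $s$ be maximal such that $uy_iy_{i+1}$ is a triangle of $T$ for all $1\le i<s$. As $uvx$ and $uxx^+$ are triangles, $s\ge3$. If $s=m-1$, then $T$ is a fan and $\Delta(T)=m-3>m/2-2$, a contradiction. So $uy_s$ is interior. The triangle on its other side is $uy_sc'$ with $c'\ne y_{s+1}$ by maximality of $s$. So $c'=y_j$ with $s+2\le j\le m-1$; hence $s\le m-3$, and $y_sc'$ is interior. Put $y=y_s$ and $y^+=y_{s+1}$. We note: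

* For $2\le i\le s-1$, $\deg y_i=1$, with $u$ as only interior neighbor. Also $\deg y\ge2$, by $yu$ and $yc'$.
* By (β) at $y$, whose neighbor $y_{s-1}$ has degree $1$ and is not an ear,
$$\deg y+\deg y^+\ge\frac m2. \tag{4}$$
Since $\deg y\le\frac m2-2$, this gives $\deg y^+\ge2$. So of the two neighbors of $y$, one, $y_{s-1}$, has degree $1$ and the other, $y^+$, has degree at least $2$; neither is an ear.
* The neighbor $u'=y_{m-1}$ of $u$ is an ear. Otherwise (β) at $u$, whose other neighbor $v$ is an ear, gives $\deg u+\deg u'\ge m/2+1$. The edges $uu'$ and $yy^+$ are disjoint, because $3\le s<s+1\le m-2$. With (4) this contradicts (D).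

**Step 4: comparing two ears of $T^*$.** Let $x\ne\tilde x$ be ears of $T^*$, the data of $\tilde x$ being marked by tildes; the labeling of $\tilde x$ may run in the opposite direction. We show that their edges $yy^+$ and $\tilde y\tilde y^+$ nearly coincide.

*The sets $\{y,y^+\}$ and $\{\tilde y,\tilde y^+\}$ meet.* Otherwise (4), used twice, gives equality in (D). So the interior edge $uy_2$ has an end among the four vertices. All four have degree at least $2$ and $\deg y_2=1$, so $u$ is one of them. By the labels, $u\notin\{y,y^+\}$. Also $u\notin\{\tilde y,\tilde y^+\}$: both neighbors $v,u'$ of $u$ are ears, whereas $\tilde y$ has the non-ear neighbor $\tilde y^+$ and $\tilde y^+$ has the non-ear neighbor $\tilde y$. Contradiction.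

*$y\ne\tilde y$.* If $y=\tilde y$, comparing the degrees of its two neighbors gives $y_{s-1}=\tilde y_{\tilde s-1}$. Walk from $y$ away from $y^+$. The vertices $y_{s-1},\dots,y_2$ have degree $1$, so the first ear met is $v$ and the vertex before it is $x$. By the same argument with tildes it is $\tilde x$. So $x=\tilde x$, a contradiction.

*Two cases.* If $\tilde y=y^+$, then $y$ is a neighbor of $\tilde y$ of degree at least $2$; by Step 3 for $\tilde x$ the only such neighbor is $\tilde y^+$, so $y=\tilde y^+$. Symmetrically, $y=\tilde y^+$ implies $\tilde y=y^+$. So exactly one of the following holds: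

* (I) $\tilde y=y^+$ and $y=\tilde y^+$;
* (II) $y^+=\tilde y^+$ and $y\ne\tilde y$.

**Step 5: $T^*$ has exactly two ears.** Suppose there is a third ear $\hat x$. By Step 4, $y,\tilde y,\hat y$ are distinct. If some pair is in case (I), say $\tilde y=y^+$ and $y=\tilde y^+$, consider $\hat y$ and $y$. Case (I) for them gives $\hat y=y^+=\tilde y$, which is impossible. Case (II) gives $\hat y^+=y^+=\tilde y$, so $\hat y$ is a neighbor of $\tilde y$ of degree at least $2$, so $\hat y=\tilde y^+=y$, which is impossible. If all pairs are in case (II), then $y,\tilde y,\hat y$ are three distinct neighbors of the one vertex $y^+$, which is impossible.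

**Step 6: the two boundary paths of $T^*$.** Let $x,\tilde x$ be the two ears of $T^*$. They are not adjacent on the $T^*$-polygon. Deleting them from its boundary leaves two non-empty paths $C_1,C_2$, and each of $x,\tilde x$ has one $T^*$-neighbor in each path. Name them so that $y_3\in C_1$ and $u\in C_2$. By Lemma 4(c), every interior edge of $T^*$ has an ear of $T^*$ strictly on each side, so it separates $x$ from $\tilde x$: it has one end in $C_1$ and one in $C_2$.

We claim that $y,y^+\in C_1$ and $\tilde u\in C_2$. None of $y_3,\dots,y_s,y^+,\tilde y$ has an ear of $T$ as neighbor. For $y_3,\dots,y_s$ this holds because $y_2,\dots,y_s,y^+$ are non-ears; for $\tilde y$ it is Step 3 for $\tilde x$; for $y^+$ in case (I) note $y^+=\tilde y$, and in case (II) its neighbors are $y$ and $\tilde y$. But $x$ and $\tilde x$ each have an ear of $T$ as neighbor. So none of the listed vertices is $x$ or $\tilde x$. The vertices $y_2,y_3,\dots,y_s,y^+$, followed in case (II) by $\tilde y$, are consecutive on the $m$-gon and non-ears, hence consecutive on the $T^*$-polygon. Starting at $y_3\in C_1$ and never meeting $x$ or $\tilde x$, we find $y_3,\dots,y_s,y^+,\tilde y\in C_1$.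 Now walk from $\tilde y$ through $\tilde y_{\tilde s-1},\dots,\tilde y_3$ to $\tilde y_2=\tilde x$. These are consecutive non-ears, and those from $\tilde y$ to $\tilde y_3$ have no ear of $T$ as neighbor, so they are neither $x$ nor $\tilde x$. Hence $\tilde y_3\in C_1$, and the other $T^*$-neighbor $\tilde u$ of $\tilde x$ is in $C_2$.

So $C_2=(c_0=u,c_1,\dots,c_\ell=\tilde u)$ for some $\ell\ge0$. As $y$ and $y^+$ have no ear of $T$ as neighbor, their degrees in $T$ and in $T^*$ agree. If $\ell=0$, all interior edges of $T^*$ are at $u$, so $\deg y\le1$, a contradiction. So $\ell\ge1$.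

**Step 7: every side $c_ic_{i+1}$ of $C_2$ cuts off an ear of $T$.** For $i=0$ this holds because $u'$ is an ear: the next vertex after $u'$ is not an ear, so it is $c_1$. If the claim fails, take the least $i\ge1$ for which $c_ic_{i+1}$ is a boundary edge of the $m$-gon. Then $c_i$ has as neighbors on the $m$-gon the ear cut off by $c_{i-1}c_i$ and the non-ear $c_{i+1}$. Its degree is at least $2$: it has the edge $c_{i-1}c_i$, and at least one interior edge of $T^*$ because it is not an ear of $T^*$. By (β), $\deg c_i+\deg c_{i+1}\ge m/2+1$. The boundary edges $c_ic_{i+1}$ and $yy^+$ are disjoint, since one is in $C_2$ and the other in $C_1$. With (4) this contradicts (D).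

**Step 8: counting.** The path $C_2$ now carries many ears, which makes $m$ large compared with $\deg y+\deg y^+$. Let $h=|C_1|$. Then $m^*=h+(\ell+1)+2=h+\ell+3$. The sides $xu$, $\tilde x\tilde u$ and $c_ic_{i+1}$, $0\le i<\ell$, of the $T^*$-polygon are distinct, and each cuts off an ear of $T$. So
$$m\ge m^*+\ell+2=h+2\ell+5.$$
$T^*$ has $m^*-3=h+\ell$ interior edges, each with exactly one end in $C_1$, so the degrees in $T^*$ of the vertices of $C_1$ add up to $h+\ell$. Each vertex of $C_1$ has degree at least $1$ in $T^*$, because it is not an ear of $T^*$. Removing the other $h-2$ vertices of $C_1$,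
$$\deg y+\deg y^+\le h+\ell-(h-2)=\ell+2.$$
By (4), $m\le2\ell+4<h+2\ell+5\le m$. This contradiction proves Lemma 11, and with it Theorems 7, 1 and 2. $\square$
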